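\title{Alternating Euler sums along the periodic string $1,\bar 2,1,\bar 2,\dots$}

\begin{abstract}
We prove three identities, posed in a paper of Xu and Zhao, that express the alternating Euler sum $\zeta(\{\bar2,1\}_\ell,\bar2)$ and the shuffle regularized sums attached to $(\{1,\bar2\}_\ell,1)$ and $\{\bar2,1\}_\ell$ through multiple zeta values. The generating functions of these three families and of $\zeta(\{1,\bar2\}_\ell)$ are the four entries of a regularized infinite product of $2\times2$ matrices, and we evaluate all four entries in closed form. They are entire functions of slow growth, so they are determined by their values at a sequence of integer points. These values come from polynomial solutions of a four-dimensional differential system, from a determinant, and from two hypergeometric summation formulas. The proof also recovers Zhao's theorem $8^\ell\zeta(\{1,\bar2\}_\ell)=\zeta(3_\ell)$.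
\end{abstract}

\section{The identities}\label{sec:intro}

\subsection*{Euler sums}
For positive integers $s_1,\dots,s_d$ and signs $\varepsilon_1,\dots,\varepsilon_d\in\{\pm1\}$ the \emph{Euler sum} is
\[
\zeta(\mathbf s)=\sum_{0<k_1<\dots<k_d}\frac{\varepsilon_1^{k_1}\cdots\varepsilon_d^{k_d}}{k_1^{s_1}\cdots k_d^{s_d}}.
\]
It converges when $(s_d,\varepsilon_d)\ne(1,1)$. The signs are recorded in the string $\mathbf s$ by a bar over $s_j$ when $\varepsilon_j=-1$; for instance $\zeta(\bar2,1,\bar2)$ has signs $(-1,1,-1)$. Sums without bars are \emph{multiple zeta values}. The \emph{weight} is $s_1+\dots+s_d$. We write $\{\mathbf s\}_n$ for $\mathbf s$ repeated $n$ times and $3_\alpha$ for the string of $\alpha$ threes. The truncated sum, over $k_d\le N$, is $\zeta_{\le N}(\mathbf s)$; the empty string has value $1$; and $H_N=\zeta_{\le N}(1)$.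

In depth one the signs can be removed at the cost of a power of $2$: the sum $\zeta(\bar s)+\zeta(s)$ keeps only the even $k$ and equals $2^{1-s}\zeta(s)$, so that $2\zeta(\bar2)=-\zeta(2)$ and $4\zeta(\bar3)=-3\zeta(3)$. Zhao's theorem $8^\ell\zeta(\{1,\bar2\}_\ell)=\zeta(3_\ell)$ is a statement of the same kind in depth $2\ell$. A finite piece of the periodic string $1,\bar2,1,\bar2,\dots$ can begin with either letter and end with either letter, so $\{1,\bar2\}_\ell$ is one of four families: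
\[
\{1,\bar2\}_\ell,\qquad (\{1,\bar2\}_\ell,1),\qquad (\{\bar2,1\}_\ell,\bar2),\qquad \{\bar2,1\}_\ell,
\]
of weights $3\ell$, $3\ell+1$, $3\ell+2$, $3\ell$. One would guess that the other three families, multiplied by roughly $2$ to the power of the weight, are also integer combinations of multiple zeta values, and that these are strings of threes with one letter changed to correct the weight: a $2$ in weight $3\ell+2$, a $1$ or a $4$ in weight $3\ell+1$. Two of the families end in $1$ and diverge, so a value must first be assigned to them.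

\subsection*{Iterated integrals and regularization}
For a word $w=a_1\cdots a_n$ in the letters $0,1,-1$ and $0<t\le1$ put
\[
I(0;w;t)=\int_{0<t_1<\dots<t_n<t}\frac{dt_1}{t_1-a_1}\cdots\frac{dt_n}{t_n-a_n}.
\]
For $t<1$ the integral converges if $a_1\ne0$. For $t=1$ it converges if $a_1\neq0$ and $a_n\ne1$; such words, and the empty word, are called \emph{convergent}, and for them $I(0;w;t)\to I(0;w;1)$ as $t\to1^-$. Splitting a product of two simplices into simplices gives the shuffle relation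
\[
I(0;u;t)\,I(0;v;t)=\sum_{w\in u\,\sqcup\!\sqcup\,v}I(0;w;t),
\]
where $w$ runs, with multiplicity, over the interleavings of $u$ and $v$ that preserve the order within each. The map $w\mapsto I(0;w;1)$ extends in exactly one way from convergent words to all words so that the shuffle relation persists and $I(0;0;1)=I(0;1;1)=0$. This extension is the \emph{shuffle regularization}.

For a string $\mathbf s$ of depth $d$ let $\eta_i=\varepsilon_i\varepsilon_{i+1}\cdots\varepsilon_d$ and $w_{\mathbf s}=\eta_10^{s_1-1}\eta_20^{s_2-1}\cdots\eta_d0^{s_d-1}$. For $\eta=\pm1$ and $0<t<1$ we have $-\int_0^t\tau^n\,d\tau/(\tau-\eta)=\sum_{k>n}\eta^{k-n}t^k/k$ and $\int_0^t\tau^k\,d\tau/\tau=t^k/k$. Integrating letter by letter, and using $\eta_i\eta_{i+1}=\varepsilon_i$, we get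
\begin{equation}\label{eq:series}
(-1)^dI(0;w_{\mathbf s};t)=\sum_{0<k_1<\dots<k_d}\frac{\varepsilon_1^{k_1}\cdots\varepsilon_d^{k_d}}{k_1^{s_1}\cdots k_d^{s_d}}\,t^{k_d},
\end{equation}
and $\zeta(\mathbf s)=(-1)^dI(0;w_{\mathbf s};1)$ whenever the series converges. With regularized integrals, define
\[
\zeta_{\mathrm{sh}}(\mathbf s)=(-1)^dI(0;w_{\mathbf s};1),\qquad \zeta_1(\mathbf s)=(-1)^dI(0;0\,w_{\mathbf s};1).
\]
Thus $\zeta_{\mathrm{sh}}(1)=0$. Section~\ref{sec:reg} gives elementary formulas for both quantities.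

\subsection*{Results}
The problem of proving or disproving the following three identities for $\ell\ge1$ comes from Xu and Zhao~\cite{XZ}. Throughout, $\alpha$ and $\beta$ run over nonnegative integers, and empty sums are $0$.

\begin{theorem}\label{thm:main}
For every integer $\ell\ge0$,
\begin{align}
2^{3\ell+1}\zeta(\{\bar2,1\}_\ell,\bar2)&=-\sum_{\alpha+\beta=\ell}(-1)^\alpha\zeta(3_\alpha,2,3_\beta),\label{eq:id1}\\
2^{3\ell-1}\zeta_{\mathrm{sh}}(\{1,\bar2\}_\ell,1)&=-3\sum_{\alpha+\beta=\ell,\ 2\nmid\beta}\zeta(3_\alpha,1,3_\beta),\label{eq:id2}\\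
2^{3\ell}\zeta_{\mathrm{sh}}(\{\bar2,1\}_\ell)&=\zeta(3_\ell)-2\sum_{\alpha+\beta=\ell-1}(-1)^\alpha\zeta_1(3_\alpha,2,3_\beta).\label{eq:id3}
\end{align}
\end{theorem}

For $\ell=0$ these read $2\zeta(\bar2)=-\zeta(2)$, $0=0$ and $1=1$. The proof gives more.

\begin{theorem}\label{thm:more}
Let $\sigma_i=\sum_{\alpha+\beta=i}(-1)^\alpha\zeta(3_\alpha,2,3_\beta)$, and define $d_\ell$ by
\[
\sum_{\ell\ge0}d_\ell y^{3\ell}=\exp\Bigl(\sum_{m\ge1}\bigl[(-1)^{m-1}(8^m-2)-1\bigr]\frac{\zeta(3m)}m\,y^{3m}\Bigr).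
\]
For every integer $\ell\ge0$ the following hold.
\begin{enumerate}
\item[(a)] \emph{(Zhao's theorem.)} $2^{3\ell}\zeta(\{1,\bar2\}_\ell)=\zeta(3_\ell)$.
\item[(b)] $\displaystyle 2^{3\ell+1}\zeta_{\mathrm{sh}}(\{1,\bar2\}_\ell,1)=-3\sum_{\alpha+\beta=\ell-1}\zeta(3_\alpha,4,3_\beta)=3\sum_{j=1}^{\ell}(-1)^j\zeta(3j+1)\,\zeta(3_{\ell-j})$, which is a polynomial in Riemann zeta values. Consequently
\[
4\sum_{\alpha+\beta=\ell,\ 2\nmid\beta}\zeta(3_\alpha,1,3_\beta)=\sum_{\alpha+\beta=\ell-1}\zeta(3_\alpha,4,3_\beta).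
\]
\item[(c)] $\displaystyle 2^{3\ell}\zeta_{\mathrm{sh}}(\{\bar2,1\}_\ell)=d_\ell-6\sum_{i+j=\ell-1,\ j\ge1}(-1)^j\zeta(3j+1)\,\sigma_i$.
\end{enumerate}
\end{theorem}

For $\ell=1$ the last identity in (b) is the classical $4\zeta(1,3)=\zeta(4)$, and (c) gives $8\zeta_{\mathrm{sh}}(\bar2,1)=5\zeta(3)$.

\subsection*{Method}
The generating functions of the four families are the entries $P,U,S,V$ of a regularized infinite product of $2\times2$ matrices depending on $z=2y$ (Section~\ref{sec:matrix}). Up to a power of $y$ they are entire functions of $y^3$ of order at most $\frac13$, and under a growth condition on one ray such a function is determined by its values at $y=K$, or at $y=-K$, for $K=1,2,\dots$ (Section~\ref{sec:interp}). For $P$ and $S$ these values come from polynomial solutions of a differential system (Sections~\ref{sec:system} and~\ref{sec:poly}). For $U$ and $V$ they come from the determinant of the product and Dougall's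 bilateral sum (Section~\ref{sec:dougall}). A terminating hypergeometric sum then brings $U$ into the form required by \eqref{eq:id2} (Section~\ref{sec:5F4}). Besides these two summation formulas, both in the books of Bailey and Slater on hypergeometric series, we quote only the Phragm\'en--Lindel\"of principle and Hadamard's factorization theorem. The letter $C$ denotes absolute constants.

\section{The regularized values in elementary terms}\label{sec:reg}

Each word that we must regularize has a single divergent letter, and one shuffle removes it.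

\begin{lemma}\label{lem:zeta1}
If $\mathbf s=(s_1,\dots,s_d)$ has no bars and $s_d\ge2$, then
\[
\zeta_1(\mathbf s)=-\sum_{i=1}^ds_i\,\zeta(s_1,\dots,s_i+1,\dots,s_d)=\frac{d}{dx}\Big|_{x=0}\ \sum_{0<k_1<\dots<k_d}\ \prod_{i=1}^d(k_i+x)^{-s_i}.
\]
\end{lemma}

\begin{proof}
Expand $0=I(0;0;1)\,I(0;w_{\mathbf s};1)$ by the shuffle relation. The new letter $0$ stands either in front, giving $0\,w_{\mathbf s}$, or in one of the $s_i$ places after the leading $1$ of the block $10^{s_i-1}$, which raises $s_i$ by one. This is the first equality. The last series converges locally uniformly for $|x|<1$, and termwise differentiation gives the second.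
\end{proof}

For example, $\zeta_1(2)=-2\zeta(3)$.

\begin{lemma}\label{lem:sh}
Let $\mathbf s=(\mathbf s',1)$, where $\mathbf s'$ is empty or ends in $\bar2$. Then
\[
\zeta_{\mathrm{sh}}(\mathbf s)=\lim_{N\to\infty}\bigl(\zeta_{\le N}(\mathbf s)-\zeta(\mathbf s')H_N\bigr)=\sum_{k\ge1}\frac{\zeta_{\le k-1}(\mathbf s')-\zeta(\mathbf s')}k .
\]
\end{lemma}

\begin{proof}
If $\mathbf s'$ is empty, all three terms are $0$. Otherwise let $d$ be the depth of $\mathbf s$, $a_k=\zeta_{\le k-1}(\mathbf s')$ and $\mathcal A=\zeta(\mathbf s')$. Then $\zeta_{\le N}(\mathbf s)=\sum_{k\le N}a_k/k$ and $|a_k-\mathcal A|\le\sum_{j\ge k}H_j^{d}/j^2=O(k^{-1/2})$, so the limit exists and equals the series; call it $\kappa$. By Abel's theorem, $\sum_ka_kt^k/k=-\mathcal A\log(1-t)+\kappa+o(1)$ as $t\to1^-$.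

Since $\varepsilon_d=1$, we have $w_{\mathbf s}=w'1$ with $w'=w_{\mathbf s'}$, and $w'=v0$, where $v$ begins with a nonzero letter and ends in $-1$. The shuffle of $w'$ with the letter $1$ consists of $w'1$ and of words $u$ that begin with a nonzero letter and end in $0$, hence are convergent. At $t=1$ the shuffle relation gives $I(0;w'1;1)=-\sum_uI(0;u;1)$. For $t<1$, since $I(0;1;t)=\log(1-t)$, it gives
\[
I(0;w'1;t)=I(0;w';t)\log(1-t)-\sum_uI(0;u;t).
\]
The derivative of $I(0;w';t)$ is $I(0;v;t)/t$, which is bounded near $t=1$ because $v$ is convergent; so $(-1)^{d-1}I(0;w';t)=\mathcal A+O(1-t)$. Multiplying the display by $(-1)^d$ and using \eqref{eq:series}, we find $\sum_ka_kt^k/k=-\mathcal A\log(1-t)+\zeta_{\mathrm{sh}}(\mathbf s)+o(1)$. Hence $\kappa=\zeta_{\mathrm{sh}}(\mathbf s)$.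
\end{proof}

\begin{example}
Exchanging the order of summation in absolutely convergent double series,
\[
\zeta_{\mathrm{sh}}(\bar2,1)=-\sum_{k}\frac1k\sum_{j\ge k}\frac{(-1)^j}{j^2}=-\sum_j\frac{(-1)^jH_j}{j^2}=-\zeta(1,\bar2)-\zeta(\bar3)=-\zeta(1,\bar2)+\tfrac34\zeta(3).
\]
For $\ell=1$ the right side of \eqref{eq:id3} is $\zeta(3)-2\zeta_1(2)=5\zeta(3)$, so \eqref{eq:id3} is equivalent in this case to $8\zeta(1,\bar2)=\zeta(3)$. This link between two of the families is the lowest coefficient of the determinant identity \eqref{eq:det} below. In the same way $\zeta_{\mathrm{sh}}(1,\bar2,1)=-\sum_j(-1)^jH_jH_{j-1}/j^2$, and \eqref{eq:id2} says that this equals $-\frac34\zeta(1,3)$.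
\end{example}

\section{An infinite product of matrices}\label{sec:matrix}

\subsection*{The product and its growth}
Appending a letter to a string acts on truncated sums by $\zeta_{\le k}(\mathbf s',s)-\zeta_{\le k-1}(\mathbf s',s)=\varepsilon^kk^{-s}\zeta_{\le k-1}(\mathbf s')$, where $\varepsilon$ is the sign of the new letter. In our strings a $1$ follows a $\bar2$ and a $\bar2$ follows a $1$, so two generating functions feed each other. For $z\in\mathbb C$ let
\[
A_k=\begin{pmatrix}1&z/k\\(-1)^kz^2/k^2&1\end{pmatrix},\qquad(p_N,q_N)=(p_0,q_0)A_1\cdots A_N,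
\]
that is,
\begin{equation}\label{eq:rec}
p_k-p_{k-1}=\frac{(-1)^kz^2}{k^2}\,q_{k-1},\qquad q_k-q_{k-1}=\frac zk\,p_{k-1}.
\end{equation}
By induction on $N$, the rows with starts $(p_0,q_0)=(1,0)$ and $(0,1)$ form the matrix
\[
A_1\cdots A_N=\sum_{\ell\ge0}z^{3\ell}\begin{pmatrix}\zeta_{\le N}(\{1,\bar2\}_\ell)&z\,\zeta_{\le N}(\{1,\bar2\}_\ell,1)\\[2pt] z^2\zeta_{\le N}(\{\bar2,1\}_\ell,\bar2)&\zeta_{\le N}(\{\bar2,1\}_\ell)\end{pmatrix}.
\]
Put
\[
\Pi_\pm(y)=\prod_{k\ge1}\Bigl(1\pm\frac{y^3}{k^3}\Bigr)=\sum_{\ell\ge0}(\pm1)^\ell\zeta(3_\ell)\,y^{3\ell}.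
\]
Zhao's theorem says that the upper left entry tends to $\Pi_+(z/2)$. To prove this by interpolation we need to know in advance that the entry grows no faster than $\Pi_+(|z|/2)$, up to a small power of $|z|$. Discarding the signs is too wasteful. It bounds the entry by $\sum_\ell r^{3\ell}\zeta(\{1,2\}_\ell)$ for $|z|=r$, which is $\Pi_+(r)$ because the substitution $t\mapsto1-t$ turns the word $(110)^\ell$ into $(100)^\ell$; and $\Pi_+(r)/\Pi_+(r/2)=\prod_{k\text{ odd}}(1+r^3/k^3)$ exceeds every power of $r$. The alternation has to be used. Eliminating $q$ from \eqref{eq:rec} shows how: from $(-1)^{k+1}(k+1)^2(p_{k+1}-p_k)=z^2q_k=(-1)^kk^2(p_k-p_{k-1})+z^3p_{k-1}/k$ we get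
\begin{equation}\label{eq:three}
(k+1)^2p_{k+1}=(2k+1)\,p_k+\Bigl(k^2-\frac{(-1)^kz^3}k\Bigr)p_{k-1}\qquad(k\ge1).
\end{equation}
Apart from the term in $z^3$, $p_{k+1}$ is a convex combination of $p_k$ and $p_{k-1}$, with almost all weight on $p_{k-1}$. So growth is compounded only at every second step. Without the bar on the $2$ the coefficients would be $(k+1)^2+k^2$ and $-k^2$, and this convexity would be lost.

\begin{proposition}\label{prop:limit}
The limit
\[
\begin{pmatrix}P(z)&U(z)\\S(z)&V(z)\end{pmatrix}=\lim_{N\to\infty}A_1\cdots A_N\begin{pmatrix}1&-zH_N\\0&1\end{pmatrix}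
\]
exists locally uniformly in $z$, and for either start $\sum_k|p_k-p_{k-1}|<\infty$. The entries are the entire functions
\begin{align*}
P&=\sum_\ell z^{3\ell}\zeta(\{1,\bar2\}_\ell),&U&=\sum_\ell z^{3\ell+1}\zeta_{\mathrm{sh}}(\{1,\bar2\}_\ell,1),\\
S&=\sum_\ell z^{3\ell+2}\zeta(\{\bar2,1\}_\ell,\bar2),&V&=\sum_\ell z^{3\ell}\zeta_{\mathrm{sh}}(\{\bar2,1\}_\ell).
\end{align*}
They satisfy
\begin{equation}\label{eq:det}
PV-US=D(z):=\prod_{k\ge1}\Bigl(1-\frac{(-1)^kz^3}{k^3}\Bigr),\qquad D(2y)=\Pi_-(y)\prod_{k\ \mathrm{odd}}\Bigl(1+\frac{8y^3}{k^3}\Bigr)=\frac{\Pi_-(y)\Pi_+(2y)}{\Pi_+(y)},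
\end{equation}
and for $|z|=r\ge1$,
\begin{equation}\label{eq:growth}
|P(z)|,\ \ \frac{|S(z)|}{r^2},\ \ \frac{|U(z)|}{r(1+\log r)}\ \le\ C\,r^{1/2}\,\Pi_+(r/2),\qquad\Pi_+(r)\le e^{Cr}.
\end{equation}
\end{proposition}

\begin{proof}
\emph{Bound for $p_k$.} Let $|z|=r$, $\gamma_k=\frac{2k+1}{(k+1)^2}$ and $\delta_k=\frac{r^3}{k(k+1)^2}$. By \eqref{eq:three}, $|p_{k+1}|\le\gamma_k|p_k|+(1-\gamma_k+\delta_k)|p_{k-1}|$. Let $n\ge2$ and $M=\max(|p_{n-2}|,|p_{n-1}|)$. Then $|p_n|\le(1+\delta_{n-1})M$ and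
\[
|p_{n+1}|\le\gamma_n(1+\delta_{n-1})M+(1-\gamma_n+\delta_n)M=(1+\gamma_n\delta_{n-1}+\delta_n)M\le(1+\delta_{n-1})M,
\]
because $\delta_n\le\frac{r^3}{(n-1)(n+1)^2}=(1-\gamma_n)\delta_{n-1}$. Apply this for $n=2,4,6,\dots$. With $L(r)=\prod_{n\ge2\text{ even}}\bigl(1+\frac{r^3}{n^2(n-1)}\bigr)$ and $\mu=\max(|p_0|,|p_1|)L(r)$ we get $|p_k|\le\mu$ for all $k$. Here $\mu=L(r)$ for the start $(1,0)$, where $p_0=p_1=1$, and $\mu=r^2L(r)$ for the start $(0,1)$, where $p_0=0$ and $p_1=-z^2$.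

\emph{Comparison of $L$ with $\Pi_+$.} The $n$-th factor of $L(r)$ divided by the $n$-th factor of $\Pi_+(r/2)=\prod_{n\text{ even}}(1+r^3/n^3)$ is $1+\frac{r^3}{(n-1)(n^3+r^3)}$. For $r\ge1$ the even $n\le r$ contribute at most $\sum\frac1{n-1}\le\frac12\log r+C$ to the logarithm of the quotient, and the even $n>r$ at most $r^3\sum\frac1{(n-1)n^3}\le C$. So $L(r)\le Cr^{1/2}\Pi_+(r/2)$. Also $\log\Pi_+(r)\le\int_0^\infty\log(1+r^3/x^3)\,dx=r\int_0^\infty\log(1+u^{-3})\,du$.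

\emph{Convergence.} By \eqref{eq:rec}, $|q_k|\le|q_0|+r\mu H_k$, and then $|p_j-p_{j-1}|\le r^2(|q_0|+r\mu H_j)/j^2$. Since $\sum_{j\ge k}H_j/j^2\le C(1+\log k)/k$, the sequence $p_k$ converges to some $p_\infty$ with $p_{k-1}-p_\infty=O((1+\log k)/k)$, locally uniformly in $z$. A row of the product in the statement is $(p_N,\,q_N-zH_Np_N)$, and
\[
q_N-zH_Np_N=q_0+z\sum_{k\le N}\frac{p_{k-1}-p_\infty}k-zH_N(p_N-p_\infty)
\]
converges locally uniformly. Taylor coefficients then converge, and Lemma~\ref{lem:sh} identifies those of $U$ and $V$. Taking determinants, with $\det A_k=1-(-1)^kz^3/k^3$, gives \eqref{eq:det}; the even $k$ contribute $\Pi_-(y)$ to $D(2y)$.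

\emph{Bound for $U$.} For the start $(1,0)$ and $r\ge1$ we have $U=z\sum_k(p_{k-1}-P)/k$ with $|p_{k-1}-P|\le2L(r)$ and also $|p_{k-1}-P|\le Cr^3L(r)(1+\log k)/k$. The first bound for $k\le r^3$ and the second for $k>r^3$ give
\[
|U|\le 2rL(r)(1+3\log r)+Cr^4L(r)\frac{1+\log r}{r^3}\le Cr(1+\log r)L(r).\qedhere
\]
\end{proof}

\subsection*{The closed forms}
We now assemble the right sides of the theorems into generating functions. Let $\omega=e^{2\pi i/3}$. In $\sum_\xi$ and $\prod_\xi$ the index runs over $\xi\in\{1,\omega,\bar\omega\}$, so that $\sum_\xi\xi=\sum_\xi\xi^{-1}=0$, $\prod_\xi\xi=1$ and $\prod_\xi(u+\xi y)=u^3+y^3$. For $|x|<1$ put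
\[
T(x;y)=\sum_{k\ge1}\frac{y^2}{(k+x)^2}\prod_{j<k}\Bigl(1-\frac{y^3}{(j+x)^3}\Bigr)\prod_{j>k}\Bigl(1+\frac{y^3}{(j+x)^3}\Bigr).
\]
For $|x|\le\delta<1$ we have $|j+x|\ge(1-\delta)j$, so the series converges locally uniformly and $T$ is analytic in $x$ and entire in $y$. Expanding the products, and using Lemma~\ref{lem:zeta1} for the derivative in $x$, we obtain
\begin{align}
T(y)&:=T(0;y)=\sum_{\ell\ge0}\sigma_\ell\,y^{3\ell+2},\label{eq:T}\\
V_2(y)&:=\Pi_+(y)-2y\,\partial_xT(0;y)=\sum_{\ell\ge0}y^{3\ell}\Bigl[\zeta(3_\ell)-2\sum_{\alpha+\beta=\ell-1}(-1)^\alpha\zeta_1(3_\alpha,2,3_\beta)\Bigr].\label{eq:V2}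
\end{align}
For the entry $U$ there are two candidates, named after the letter inserted among the threes:
\begin{align}
U_1(y)&:=-6y\sum_{k\ge1}\frac1k\prod_{j<k}\Bigl(1+\frac{y^3}{j^3}\Bigr)\Bigl[\prod_{j>k}\Bigl(1+\frac{y^3}{j^3}\Bigr)-\prod_{j>k}\Bigl(1-\frac{y^3}{j^3}\Bigr)\Bigr]\notag\\
&\phantom{:}=-12\sum_{\ell\ge0}y^{3\ell+1}\sum_{\alpha+\beta=\ell,\ 2\nmid\beta}\zeta(3_\alpha,1,3_\beta),\label{eq:U1}\\
U_4(y)&:=-3\sum_{k\ge1}\frac{y^4}{k^4}\prod_{j\ne k}\Bigl(1+\frac{y^3}{j^3}\Bigr)=-3\sum_{\ell\ge1}y^{3\ell+1}\sum_{\alpha+\beta=\ell-1}\zeta(3_\alpha,4,3_\beta).\label{eq:U4}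
\end{align}
Finally, with the digamma function $\psi=\Gamma'/\Gamma$, let $\Lambda(y)=\sum_\xi\bigl(\psi(1)-\psi(1+\xi y)\bigr)$. From $\psi(1+u)-\psi(1)=\sum_k\bigl(\frac1k-\frac1{k+u}\bigr)$ and $\sum_\xi\frac1{k+\xi y}=\frac{3k^2}{k^3+y^3}$ we get
\begin{equation}\label{eq:Lambda}
\Lambda(y)=-3\sum_{k\ge1}\frac{y^3}{k(k^3+y^3)},\qquad U_4(y)=y\,\Pi_+(y)\Lambda(y),
\end{equation}
and $\Lambda(y)=3\sum_{j\ge1}(-1)^j\zeta(3j+1)y^{3j}$ for $|y|<1$.

\begin{lemma}\label{lem:bounds}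
The functions $T$, $U_1$, $U_4$ are entire. For $|y|=r\ge1$,
\[
|T(y)|\le\zeta(2)r^2\Pi_+(r),\quad|U_1(y)|\le Cr(1+\log r)\Pi_+(r),\quad|U_4(y)|\le3\zeta(4)r^4\Pi_+(r),
\]
and on the positive axis $|U_4(r)|\le Cr(1+\log r)\Pi_+(r)$.
\end{lemma}

\begin{proof}
The first and third bounds hold term by term. For the last, the $k$-th term of $|\Lambda(r)|/3$ is at most $1/k$ for $k\le r$ and at most $r^3/k^4$ for $k>r$. For $U_1$, the difference $\prod(1+u_j)-\prod(1-u_j)$ is twice the sum of the odd elementary symmetric functions of the $u_j$, so its modulus is at most $2\bigl(\prod(1+|u_j|)-1\bigr)\le2\min\bigl(1,\sum|u_j|\bigr)\prod(1+|u_j|)$. With $\sum_{j>k}j^{-3}\le\frac1{2k^2}$ this gives $|U_1(y)|\le12r\,\Pi_+(r)\sum_k\frac1k\min\bigl(1,\frac{r^3}{2k^2}\bigr)$ for every $r\geq 0$. Hence the series converges locally uniformly, and splitting at $k=r^{3/2}$ gives the bound.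
\end{proof}

\begin{theorem}\label{thm:gf}
For all $y\in\mathbb C$,
\[
P(2y)=\Pi_+(y),\quad S(2y)=-2T(y),\quad U(2y)=U_4(y)=U_1(y),\quad V(2y)=V_2(y).
\]
Moreover, as meromorphic functions,
\[
U(2y)=y\,\Pi_+(y)\sum_\xi\bigl(\psi(1)-\psi(1+\xi y)\bigr),\qquad V(2y)=\frac{\Pi_-(y)\Pi_+(2y)}{\Pi_+(y)^2}-2y\,T(y)\Lambda(y).
\]
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:more} from Theorem~\ref{thm:gf}]
Compare Taylor coefficients with those in Proposition~\ref{prop:limit}. The entry $S$ and \eqref{eq:T} give $2^{3\ell+2}\zeta(\{\bar2,1\}_\ell,\bar2)=-2\sigma_\ell$, which is \eqref{eq:id1}. The entry $U$ and \eqref{eq:U1} give \eqref{eq:id2} multiplied by $4$. The entry $V$ and \eqref{eq:V2} give \eqref{eq:id3}. The entry $P$ gives (a). The two expressions in (b) are the coefficients of $y^{3\ell+1}$ in \eqref{eq:U4} and in $y\Pi_+\Lambda$; each $\zeta(3_n)$ is a polynomial in the $\zeta(3m)$ because $\log\Pi_\pm(y)=-\sum_m(\mp1)^m\zeta(3m)y^{3m}/m$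 for $|y|<1$; and the last identity in (b) is $U_1=U_4$. The same logarithms show that $\Pi_-(y)\Pi_+(2y)/\Pi_+(y)^2=\sum d_\ell y^{3\ell}$ for $|y|<\frac12$, and the coefficient of $y^{3\ell}$ in $-2yT\Lambda$ is the sum in (c).
\end{proof}

The rest of the paper proves Theorem~\ref{thm:gf}.

\section{Interpolation at the integers}\label{sec:interp}

An entire function $\varphi$ has \emph{order} at most $\rho_0$ if $|\varphi(w)|\le C_s\exp(C_s|w|^s)$ for every $s>\rho_0$. We use two textbook facts. \emph{Hadamard:} if $\varphi\not\equiv0$ has order at most $\rho_0<1$, then $\varphi(w)=cw^m\prod_n(1-w/w_n)$ over its nonzero zeros $w_n$, and $\sum|w_n|^{-s}<\infty$ for every $s>\rho_0$. \emph{Phragm\'en--Lindel\"of:} an entire function of order at most $\rho_0<1$ that is bounded on the boundary of a half plane is bounded in the half plane.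

\begin{lemma}\label{lem:interp}
Let $\Phi(y)=\varphi(y^3)$ with $\varphi$ entire, let $\epsilon\in\{1,-1\}$, and let $\Pi_\epsilon$ be $\Pi_+$ or $\Pi_-$ accordingly. Suppose that for some constants $C_0$ and $B<3$,
\begin{enumerate}
\item[(i)] $|\Phi(y)|\le C_0e^{C_0|y|}$ for all $y$;
\item[(ii)] $\Phi(-\epsilon K)=0$ for all integers $K\ge1$;
\item[(iii)] $|\Phi(\epsilon r)|\le C_0r^B\Pi_+(r)$ for $r\ge1$.
\end{enumerate}
Then $\Phi=\Phi(0)\,\Pi_\epsilon$.
\end{lemma}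

\begin{proof}
Let $\varphi\not\equiv0$. By (i) it has order at most $\frac13$. The product $\prod_k(1+\epsilon w/k^3)$ has simple zeros at $w=-\epsilon K^3$, so by (ii) the quotient $f(w)=\varphi(w)/\prod_k(1+\epsilon w/k^3)$ is entire and arises from the Hadamard product of $\varphi$ by deleting factors. Since $\log(1+u)\le u^s/s$ for $u\ge0$ and $0<s\le1$, the remaining product is bounded by $\exp(s^{-1}|w|^s\sum|w_n|^{-s})$ for $\frac13<s\le1$; so $f$ has order at most $\frac13$. As $\Pi_\epsilon(\epsilon r)=\Pi_+(r)$, condition (iii) says $f(w)=O(|w|^{B/3})$ on the ray $\epsilon w>0$. Then $f_1(w)=(f(w)-f(0))/w$ is entire of order at most $\frac13$ and tends to $0$ along the ray. The function $u\mapsto f_1(-\epsilon u^2)$ has order at most $\frac23$ and is bounded on the imaginary axis, which $u\mapsto-\epsilon u^2$ maps onto the ray. So it is bounded in the right half plane, $f_1$ is bounded in $\mathbb C$, and by Liouville's theorem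 $f_1$ is a constant, which must be $0$.
\end{proof}

Condition (iii) cannot be dropped: $\Phi(y)=\Pi_+(2y)$ satisfies (i) and (ii) with $\epsilon=1$. The bound $B<3$ is sharp, as $y^3\Pi_+(y)$ shows.

By \eqref{eq:growth}, the identity $P(2y)=\Pi_+(y)$ now reduces to $P(-2K)=0$, and $S(2y)=-2T(y)$ reduces to a comparison at $y=K$ or at $y=-K$. We choose $y=K$, because there the factor $\prod_{j<k}(1-y^3/j^3)$ cuts $T$ down to a finite sum. Both statements can be checked by hand for $K=1$.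

\begin{example}[the point $z=2$]\label{ex:plus}
At $z=2K$ all entries of $A_{2K}$ equal $1$. The product drops to rank at most one at this step, and the two rows stay proportional from then on. For $K=1$ we have $(1,1)A_1=(-3,3)$ and $(-3,3)A_2=(0,0)$, so $P(2)+S(2)=0$. On the other side only $k=1$ survives in $T(1)=\prod_{j>1}(1+j^{-3})=\frac12\Pi_+(1)$. So $S(2)=-2T(1)$ follows from $P(2)=\Pi_+(1)$. The signs $(-1)^\alpha$ in \eqref{eq:id1} are exactly what makes the series $T$ terminate where the matrix product degenerates.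
\end{example}

\begin{example}[the point $z=-2$]\label{ex:minus}
At $z=-2K$ no $A_k$ is singular, since $1+(-1)^k8K^3/k^3=0$ would require an odd $k$ equal to $2K$. The zero of $P$ has another cause. For $K=1$ and the start $(1,0)$ we claim that
\begin{equation}\label{eq:odd}
kp_k=-(k-2)\,p_{k-1}\qquad(k\text{ odd}).
\end{equation}
This holds for $k=1$. Assume it for an odd $k$. In \eqref{eq:three} with $z^3=-8$ the last term is $\frac{k^3-8}kp_{k-1}=(k^2+2k+4)\frac{(k-2)p_{k-1}}k=-(k^2+2k+4)p_k$, so $(k+1)^2p_{k+1}=-(k^2+3)p_k$. In the next step $(k+1)^3+8=(k+3)(k^2+3)$, so the last term is $\frac{(k+3)(k^2+3)}{k+1}p_k=-(k+3)(k+1)p_{k+1}$, and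
\[
(k+2)^2p_{k+2}=\bigl(2k+3-(k+3)(k+1)\bigr)p_{k+1}=-k(k+2)\,p_{k+1}.
\]
This is \eqref{eq:odd} for $k+2$. Dividing \eqref{eq:odd} by $k$ and letting $k\to\infty$ gives $P(-2)=-P(-2)$, so $P(-2)=0$.
\end{example}

For general $K$ we need a systematic source of relations like \eqref{eq:odd}. The next two sections provide it.

\section{A differential system and its exterior square}\label{sec:system}

\subsection*{Six generating functions}
A linear relation among consecutive $p_k,q_k$ is a relation with polynomial coefficients among their generating functions. Fix $z$ and a start $(p_0,q_0)$, and put, for $|t|<1$,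
\[
m_3=p_0+\sum_{k\ge1}(p_k-p_{k-1})t^k,\qquad m_4=q_0+\sum_{k\ge1}(q_k-q_{k-1})t^k,\qquad m_5=z\sum_{k\ge1}\frac{q_{k-1}}k\,t^k .
\]
The sign $(-1)^k$ amounts to $t\mapsto-t$, so we also need $m_0(t)=m_3(-t)$, $m_1(t)=m_4(-t)$, $m_2(t)=m_5(-t)$. Since $m_3/(1-t)=\sum p_kt^k$ and $m_4/(1-t)=\sum q_kt^k$, the recursion \eqref{eq:rec} gives $m_4'=z\sum p_{k-1}t^{k-1}=zm_3/(1-t)$, next $m_5'=z\sum q_{k-1}t^{k-1}=zm_4/(1-t)$, and $tm_3'=z^2\sum(-1)^kq_{k-1}t^k/k=zm_2$. Replacing $t$ by $-t$ yields three more equations, and the system closes into a cycle of length six: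
\begin{equation}\label{eq:six}
m_1'=\frac{-zm_0}{1+t},\ \ m_2'=\frac{-zm_1}{1+t},\ \ m_3'=\frac{zm_2}t,\ \ m_4'=\frac{zm_3}{1-t},\ \ m_5'=\frac{zm_4}{1-t},\ \ m_0'=\frac{zm_5}t .
\end{equation}
As $\sum|p_k-p_{k-1}|<\infty$, the functions $m_0,m_3$ are bounded on $[0,1)$ and $m_3(t)\to p_\infty$. Integrating \eqref{eq:six}, $m_1$ and $m_2$ are bounded and $m_4=O(\log\frac1{1-t})$. Hence
\begin{equation}\label{eq:t1}
m_3(t)\to p_\infty,\qquad(1-t)\,m_i(t)\to0\quad(0\le i\le4)\qquad\text{as }t\to1^-.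
\end{equation}
So it suffices to find a relation $\sum_{i\le4}\pi_im_i=0$ with polynomials $\pi_i$ that vanish at $t=1$ except for $\pi_3$.

The system has a hidden structure. Differentiating with \eqref{eq:six}, the six terms of the derivative of $2m_0m_2-m_1^2-2m_3m_5+m_4^2$ cancel in pairs, and the expression vanishes at $t=0$, where $m_2=m_5=0$ and $m_1=m_4$. One quadratic relation among six coordinates is the shape of the Pl\"ucker relation for a plane in four-dimensional space. This suggests that \eqref{eq:six} describes a plane moving under a four-dimensional system. A polynomial solution of the small system that lies in the plane at $t=0$ will stay in it, and this incidence is a set of linear relations among the $m_i$ with polynomial coefficients.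

\subsection*{The four-dimensional system}
Let $W$ have basis $\mathbf a,\mathbf b,\mathbf c,\mathbf d$. Define operators, with all unlisted images of basis vectors equal to $0$, by
\[
e_0\mathbf d=\mathbf a;\qquad e_1\mathbf a=\mathbf b,\ \ e_1\mathbf c=-\tfrac12\mathbf d;\qquad e_{-1}\mathbf a=\mathbf c,\ \ e_{-1}\mathbf b=-\tfrac12\mathbf d,
\]
and let $X(t)=\frac{e_0}t+\frac{e_1}{1-t}-\frac{e_{-1}}{1+t}$. An operator $e$ on $W$ acts on exterior powers as a derivation, $e(u\wedge v)=eu\wedge v+u\wedge ev$. On $\bigwedge^2W$, omitting the wedge signs, the images are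
\[
\begin{array}{c|cccccc}
&\mathbf{ab}&\mathbf{ac}&\mathbf{ad}&\mathbf{bc}&\mathbf{bd}&\mathbf{cd}\\\hline
e_0&0&0&0&0&-\mathbf{ab}&-\mathbf{ac}\\
e_1&0&\mathbf{bc}-\frac12\mathbf{ad}&\mathbf{bd}&-\frac12\mathbf{bd}&0&0\\
e_{-1}&-\mathbf{bc}-\frac12\mathbf{ad}&0&\mathbf{cd}&\frac12\mathbf{cd}&0&0
\end{array}
\]
In the basis
\[
v_0=\mathbf{ab},\ \ v_1=-\mathbf{bc}-\tfrac12\mathbf{ad},\ \ v_2=-\mathbf{cd},\ \ v_3=\mathbf{ac},\ \ v_4=\mathbf{bc}-\tfrac12\mathbf{ad},\ \ v_5=-\mathbf{bd}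
\]
the table reads $e_{-1}\colon v_0\mapsto v_1\mapsto v_2$, $\ e_0\colon v_2\mapsto v_3,\ v_5\mapsto v_0$, $\ e_1\colon v_3\mapsto v_4\mapsto v_5$, with all other images $0$; for instance $e_1v_1=\frac12\mathbf{bd}-\frac12\mathbf{bd}=0$ and $e_1v_4=-\frac12\mathbf{bd}-\frac12\mathbf{bd}=v_5$. Therefore \eqref{eq:six} is the equation $m'=zXm$ for
\begin{equation}\label{eq:m}
m=\sum_im_iv_i=m_0\,\mathbf{ab}+m_3\,\mathbf{ac}-\tfrac12(m_1+m_4)\,\mathbf{ad}+(m_4-m_1)\,\mathbf{bc}-m_5\,\mathbf{bd}-m_2\,\mathbf{cd}.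
\end{equation}
Let $m^P$ and $m^S$ be the solutions for the starts $(1,0)$ and $(0,1)$. They are analytic in $|t|<1$, with
\[
m^P(0)=v_0+v_3=\mathbf a\wedge(\mathbf b+\mathbf c),\qquad m^S(0)=v_1+v_4=-\mathbf a\wedge\mathbf d .
\]

We pair $m$ with solutions in $W$ and in the dual space $W^*$. For $g=g_a\mathbf a+g_b\mathbf b+g_c\mathbf c+g_d\mathbf d$ the equation $g'=zXg$ reads
\begin{equation}\label{eq:g}
g_a'=\frac{zg_d}t,\quad g_b'=\frac{zg_a}{1-t},\quad g_c'=\frac{-zg_a}{1+t},\quad g_d'=\frac z2\Bigl(\frac{g_b}{1+t}-\frac{g_c}{1-t}\Bigr).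
\end{equation}
For $h\in W^*$ with $h_a=h(\mathbf a)$ and so on, the dual equation $h'=-z\,h\circ X$ reads
\begin{equation}\label{eq:h}
h_a'=-z\Bigl(\frac{h_b}{1-t}-\frac{h_c}{1+t}\Bigr),\quad h_b'=\frac{-zh_d}{2(1+t)},\quad h_c'=\frac{zh_d}{2(1-t)},\quad h_d'=-\frac{zh_a}t .
\end{equation}
The contraction $\iota_h\colon\bigwedge^2W\to W$ is $\iota_h(u\wedge v)=h(u)v-h(v)u$.

\begin{lemma}\label{lem:unique}
\begin{enumerate}
\item[(a)] If $m'=zXm$ in $\bigwedge^2W$ and $g$, $h$ solve \eqref{eq:g}, \eqref{eq:h}, then $(m\wedge g)'=zX(m\wedge g)$ and $(\iota_hm)'=zX(\iota_hm)$.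
\item[(b)] A solution of any of these systems, in $W$, $W^*$ or $\bigwedge^jW$, that is analytic at $t_0\in\{0,1\}$ and vanishes at $t_0$ is identically zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first formula holds because $X$ is a derivation. For the second, expanding on $m=u\wedge v$ gives $\iota_h(Xm)=h(Xu)v-h(v)Xu+h(u)Xv-h(Xv)u=X\iota_hm+\iota_{h\circ X}m$, and the last term cancels against $\iota_{h'}m$.

(b) We have $e_0^2=e_1^2=0$ on $W$, so $e_0,e_1$ are nilpotent on $W$, $W^*$ and $\bigwedge^jW$. The system has a simple pole at $t_0$ whose residue $N$ is a multiple of $e_0$ or $e_1$. If the solution were $u_n(t-t_0)^n+\cdots$ with $u_n\ne0$ and $n\ge1$, the terms of order $n-1$ would give $nu_n=Nu_n$, which is impossible for nilpotent $N$.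
\end{proof}

\section{Polynomial solutions and the first column}\label{sec:poly}

\subsection*{Reduction to one equation}
The middle equations of \eqref{eq:g} give $(g_b-g_c)'=2zg_a/(1-t^2)$ and $(g_b+g_c)'=t(g_b-g_c)'$. This suggests the unknowns $\Theta,\Xi,G$ with $\Xi'=t\Theta'$ and $G=(1-t^2)\Theta'$.

\begin{lemma}\label{lem:reduce}
Let $K\ge1$, and let $\Theta,\Xi$ be polynomials with $\Xi'=t\Theta'$. Put $G=(1-t^2)\Theta'$ and suppose that
\begin{equation}\label{eq:scalar}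
(1-t^2)(tG')'=-8K^3(\Theta-t\Xi).
\end{equation}
Then $(g_a,g_b,g_c,g_d)=\bigl(G,\ z(\Xi+\Theta),\ z(\Xi-\Theta),\ tG'/z\bigr)$ solves \eqref{eq:g} for $z=-2K$, and $(h_a,h_b,h_c,h_d)=\bigl(-tG'/z,\ \frac z2(\Xi-\Theta),\ \frac z2(\Xi+\Theta),\ G\bigr)$ solves \eqref{eq:h} for $z=2K$. Moreover $G(1)=0$ and $\Xi(1)=\Theta(1)$.
\end{lemma}

\begin{proof}
We have $(\Xi+\Theta)'=(1+t)\Theta'=G/(1-t)$ and $(\Xi-\Theta)'=-(1-t)\Theta'=-G/(1+t)$, which gives the equations for $g_b,g_c,h_b,h_c$. Those for $g_a$ and $h_d$ hold by definition. Next,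
\[
\frac{\Xi+\Theta}{1+t}-\frac{\Xi-\Theta}{1-t}=\frac{2(\Theta-t\Xi)}{1-t^2}.
\]
So the remaining equations demand that $g_d'$, respectively $h_a'$, equal $z^2(\Theta-t\Xi)/(1-t^2)$. These are \eqref{eq:scalar} with the constant $z^3$, respectively $-z^3$, and both constants are $-8K^3$. The last claim follows from the definition of $G$ and from \eqref{eq:scalar} at $t=1$.
\end{proof}

The constant $-8K^3$ is tied to the degree. If $\Theta=t^n+\cdots$ with $n\ge1$, then the left side of \eqref{eq:scalar} begins with $n(n+1)^2t^{n+2}$ and $\Theta-t\Xi$ with $-\frac n{n+1}t^{n+2}$, so $(n+1)^3=8K^3$. A nonconstant polynomial solution must have degree $2K-1$.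

\begin{example}
For $K=1$ take $\Theta=t$, $\Xi=\frac12(1+t^2)$, $G=1-t^2$; both sides of \eqref{eq:scalar} equal $-4t(1-t^2)$. Then $g=(1-t^2)\mathbf a-(1+t)^2\mathbf b-(1-t)^2\mathbf c+t^2\mathbf d$, and $g(0)$ lies in the plane $\mathbf a\wedge(\mathbf b+\mathbf c)$, so $m^P\wedge g=0$ by Lemma~\ref{lem:unique}. The coefficient of $\mathbf{abc}$, divided by $1-t^2$, says that $\frac{1+t}{1-t}m_3+m_4$ is an even function of $t$. Its coefficient of $t^k$ is $p_k+p_{k-1}-2p_{k-1}/k$, and we recover \eqref{eq:odd}.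
\end{example}

\subsection*{The solution for general $K$}
Fix $K\ge1$ and let
\[
R_k=\prod_{j=1}^k\frac{j^3-K^3}{j^3+K^3},\qquad\rho=\sum_{k=0}^{K-1}R_k .
\]
These numbers are natural here because $\Pi_+(K)R_{k-1}$ appears in the $k$-th term of $T(K)$. We have $R_0=1$, $R_K=0$, and $(k^3+K^3)R_k=(k^3-K^3)R_{k-1}$ can be written as
\begin{equation}\label{eq:R}
K^3(R_k+R_{k-1})=k^3(R_{k-1}-R_k),\qquad\text{or}\qquad R_{k-1}-R_k=\frac{2K^3}{k^3+K^3}R_{k-1}.
\end{equation}
Multiply the first form by $\nu(k)$, sum over $1\le k\le K$, and collect the terms with $R_k$. For any function $\nu$ on $\{0,\dots,K\}$ this gives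
\begin{equation}\label{eq:sumparts}
K^3\Bigl[\sum_{k=0}^{K-1}R_k\bigl(\nu(k)+\nu(k+1)\bigr)-\nu(0)\Bigr]=\sum_{k=0}^{K-1}R_k\bigl[(k+1)^3\nu(k+1)-k^3\nu(k)\bigr].
\end{equation}
So in sums weighted by $R_k$ the parameter $K^3$ can be traded for $k^3$. It remains to find a basis of odd polynomials in which \eqref{eq:scalar} takes the form \eqref{eq:sumparts}. Legendre polynomials provide it. Recall that
\[
\mathcal P_k(1-2s)=\sum_{j\ge0}\frac{(-1)^j}{j!^2}\kappa_j(k)s^j,\qquad\kappa_j(k)=\prod_{i=1}^j(k+i)(k-i+1)=\prod_{i=0}^{j-1}\bigl(\lambda-i(i+1)\bigr),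
\]
with $\lambda=k(k+1)$; only this formula is used.

\begin{lemma}\label{lem:legendre}
The polynomials $\Theta(t)=t\sum_{k=0}^{K-1}R_k\mathcal P_k(1-2t^2)$ and $\Xi(t)=\frac12+\int_0^t\tau\Theta'(\tau)\,d\tau$ satisfy \eqref{eq:scalar}, and $G(0)=\Theta'(0)=\rho$.
\end{lemma}

\begin{proof}
Let $c_j=\sum_{k=0}^{K-1}R_k\kappa_j(k)$, $b_j=(-1)^jc_j/j!^2$, $\beta_j=(2j+1)b_j$ and $\beta_{-1}=0$. Then
\[
\Theta=\sum_jb_jt^{2j+1},\qquad G=\sum_j(\beta_j-\beta_{j-1})t^{2j},\qquad\Xi=\frac12+\sum_j\frac{\beta_j}{2j+2}t^{2j+2},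
\]
and $b_0=c_0=\rho$. Also $(tG')'=\sum_j4j^2(\beta_j-\beta_{j-1})t^{2j-1}$. Both sides of \eqref{eq:scalar} are odd, and we compare the coefficients of $t^{2j+1}$, divided by $4$.

For $j=0$ the claim is $\beta_1-\beta_0=-2K^3(b_0-\frac12)$, that is, $\sum_kR_k(3\lambda+1)=K^3(2\rho-1)$. This is \eqref{eq:sumparts} with $\nu=1$, since $(k+1)^3-k^3=3\lambda+1$.

For $j\ge1$ the claim is $(j+1)^2(\beta_{j+1}-\beta_j)-j^2(\beta_j-\beta_{j-1})=-2K^3\bigl[b_j-\frac{\beta_{j-1}}{2j}\bigr]$. Multiplied by $(-1)^{j+1}j!^2$ it becomes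
\begin{equation}\label{eq:cj}
(2j+3)c_{j+1}+(2j+1)(2j^2+2j+1)c_j+(2j-1)j^4c_{j-1}=K^3\bigl[2c_j+j(2j-1)c_{j-1}\bigr].
\end{equation}
Take $\nu(k)=k^2\prod_{i=1}^{j-1}(k^2-i^2)$. Then $\nu(0)=0$, and comparing factors with $\kappa_{j-1}=\kappa_{j-1}(k)$,
\[
\nu(k)=k(k-j+1)\kappa_{j-1},\qquad\nu(k+1)=(k+1)(k+j)\kappa_{j-1}.
\]
Hence $\nu(k)+\nu(k+1)=(2\lambda+j)\kappa_{j-1}=2\kappa_j+j(2j-1)\kappa_{j-1}$, using $\kappa_j=(\lambda-j^2+j)\kappa_{j-1}$. So the right side of \eqref{eq:cj} is the left side of \eqref{eq:sumparts}, and it equals $\sum_kR_k\kappa_{j-1}E$ with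
\begin{align*}
E&=(k+1)^4(k+j)-k^4(k+1-j)=\lambda\bigl((k+1)^3-k^3\bigr)+j\bigl((k+1)^4+k^4\bigr)\\
&=\lambda(3\lambda+1)+j(2\lambda^2+4\lambda+1)=(2j+3)\lambda^2+(4j+1)\lambda+j .
\end{align*}
The left side of \eqref{eq:cj} is $\sum_kR_k\kappa_{j-1}E'$ with
\begin{align*}
E'&=(\lambda-j^2+j)\bigl[(2j+3)(\lambda-j^2-j)+(2j+1)(2j^2+2j+1)\bigr]+(2j-1)j^4\\
&=(\lambda-j^2+j)\bigl[(2j+3)\lambda+2j^3+j^2+j+1\bigr]+(2j-1)j^4 .
\end{align*}
In $E'$ the coefficient of $\lambda^2$ is $2j+3$; that of $\lambda$ is $2j^3+j^2+j+1+(2j+3)(j-j^2)=4j+1$; and the constant term is $(-2j^5+j^4+j)+(2j^5-j^4)=j$. So $E'=E$.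
\end{proof}

\begin{proposition}\label{prop:values}
For every integer $K\ge1$, $\ P(-2K)=0$ and $\rho\,P(2K)+K\,S(2K)=0$.
\end{proposition}

\begin{proof}
Let $g$ and $h$ be the polynomial solutions given by Lemmas~\ref{lem:reduce} and~\ref{lem:legendre}. Note $\Theta(0)=0$ and $\Xi(0)=\frac12$.

Let $z=-2K$. Then $g(0)=\rho\,\mathbf a+\frac z2(\mathbf b+\mathbf c)\ne0$, so $m^P\wedge g$ vanishes at $0$, hence identically by Lemma~\ref{lem:unique}. By \eqref{eq:m} its coefficients of $\mathbf{acd}$ and $\mathbf{abc}$ give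
\[
m_3g_d+\tfrac12(m_1+m_4)g_c-m_2g_a=0,\qquad m_0g_c-m_3g_b+(m_4-m_1)g_a=0 .
\]
The polynomials $g_a$ and $g_c$ vanish at $t=1$, so \eqref{eq:t1} yields $Pg_d(1)=Pg_b(1)=0$. By Lemma~\ref{lem:unique}(b) at $t_0=1$ we have $g(1)\ne0$, so $g_b(1)$ or $g_d(1)$ is nonzero, and $P(-2K)=0$.

Let $z=2K$. Then $h_a(0)=0$, $h_b(0)+h_c(0)=K$ and $h_d(0)=\rho$, so $\iota_hm^P(0)=-K\mathbf a$ and $\iota_hm^S(0)=\rho\,\mathbf a$. Let $m=\rho\,m^P+Km^S$, the solution for the start $(\rho,K)$, with $p_\infty=\rho P+KS$. Then $\iota_hm$ vanishes at $0$, hence identically. Its coefficients of $\mathbf c$ and $\mathbf a$ give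
\[
h_am_3+h_b(m_4-m_1)+h_dm_2=0,\qquad-h_bm_0-h_cm_3+\tfrac12h_d(m_1+m_4)=0 .
\]
Now $h_b$ and $h_d$ vanish at $t=1$, so $h_a(1)p_\infty=h_c(1)p_\infty=0$. As $h\not\equiv0$, Lemma~\ref{lem:unique}(b) gives $h(1)\ne0$, and $p_\infty=0$.
\end{proof}

For $K=2$ we have $R_1=-\frac79$ and $\rho=\frac29$, so $(\rho,K)$ is proportional to $(1,9)$. In agreement with Example~\ref{ex:plus}, at $z=4$ the row $(1,9)$ is sent by $A_1,A_2,A_3$ to $(-143,13)$, $(-91,-273)$, $\frac{1183}3(1,-1)$, and then by $A_4$ to $0$.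

\begin{proposition}\label{prop:col1}
$P(2y)=\Pi_+(y)$ and $S(2y)=-2T(y)$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:interp} with $\epsilon=1$ and $B=\frac12$ to $\Phi(y)=P(2y)$; the hypotheses are \eqref{eq:growth} and Proposition~\ref{prop:values}, and $\Phi(0)=1$.

In $T(K)$ the terms with $k>K$ vanish, and for $k\le K$ the two products together equal $\Pi_+(K)R_{k-1}k^3/(k^3+K^3)$. By the second form of \eqref{eq:R} and $R_K=0$,
\[
T(K)=\Pi_+(K)\sum_{k=1}^K\frac{kK^2}{k^3+K^3}R_{k-1}=\frac{\Pi_+(K)}{2K}\sum_{k=1}^Kk(R_{k-1}-R_k)=\frac{\Pi_+(K)\,\rho}{2K}.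
\]
With Proposition~\ref{prop:values}, $S(2K)=-\rho\,\Pi_+(K)/K=-2T(K)$. Apply Lemma~\ref{lem:interp} with $\epsilon=-1$ and $B=\frac12$ to $\Phi(y)=(S(2y)+2T(y))/y^2$; the growth conditions follow from \eqref{eq:growth} and Lemma~\ref{lem:bounds}. Since $\Phi(0)=4\zeta(\bar2)+2\zeta(2)=0$, we get $\Phi=0$.
\end{proof}

\section{The second column and Dougall's sum}\label{sec:dougall}

With the first column known, \eqref{eq:det} becomes
\begin{equation}\label{eq:det2}
\Pi_+(y)V(2y)+2U(2y)T(y)=D(2y).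
\end{equation}
This is one equation for two unknown functions, but at the zeros $y=-K$ of $\Pi_+$ it determines $U$ alone, and these values determine $U$ everywhere. So it is enough to show that the candidates $U_4$ and $V_2$ satisfy the same equation. The candidate $V_2$ involves $\partial_xT(0;y)$. We shall see that $T(x;y)$ is one half of a bilateral series that can be summed. At $x=0$ the two halves cancel, so the first information carried by the sum lies in its derivative, which is the quantity we need.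

For $\operatorname{Re}u>0$,
\begin{equation}\label{eq:gamma}
\prod_{j\ge0}\Bigl(1+\frac{y^3}{(j+u)^3}\Bigr)=\prod_\xi\frac{\Gamma(u)}{\Gamma(u+\xi y)},
\end{equation}
because $\prod_{j<N}\frac{j+u+\xi y}{j+u}=\frac{\Gamma(N+u+\xi y)}{\Gamma(N+u)}\frac{\Gamma(u)}{\Gamma(u+\xi y)}$, the first quotient is asymptotic to $N^{\xi y}$, and $\sum_\xi\xi=0$. In particular $\Pi_\pm(y)=\prod_\xi\Gamma(1\pm\xi y)^{-1}$ and, with $u=\frac12$, $\ \prod_{k\text{ odd}}(1+8y^3/k^3)=\pi^{3/2}\prod_\xi\Gamma(\frac12+\xi y)^{-1}$.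

Let $(u)_n=\Gamma(u+n)/\Gamma(u)$ for $n\in\mathbb Z$. \emph{Dougall's bilateral ${}_5H_5$ sum} states that, when all terms are defined and $\operatorname{Re}(1+2a-\sum_ib_i)>0$,
\begin{equation}\label{eq:dougall}
\sum_{n\in\mathbb Z}\frac{a+2n}a\prod_{i=1}^4\frac{(b_i)_n}{(1+a-b_i)_n}=\frac{\Gamma(1+2a-\sum_ib_i)\prod_i\Gamma(1-b_i)\Gamma(1+a-b_i)}{\Gamma(1+a)\Gamma(1-a)\prod_{i<j}\Gamma(1+a-b_i-b_j)} .
\end{equation}

\begin{lemma}\label{lem:dougall}
$\Pi_+(y)V_2(y)+2U_4(y)T(y)=D(2y)$.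
\end{lemma}

\begin{proof}
Both sides are entire, so we may fix $y$ with $0<|y|<\frac12$. Let $|x|<|y|$; then $x\pm\xi y$ is never an integer. Put
\[
\tau_n(x)=(x+n)\prod_\xi\frac{\Gamma(x+n-\xi y)}{\Gamma(x+n+1+\xi y)}\quad(n\in\mathbb Z),\qquad\chi(x)=\prod_\xi\frac{\Gamma(1+x)}{\Gamma(1+x-\xi y)} .
\]

\emph{Step 1: $T$ is the positive half.} In the $k$-th term of $T(x;y)$ the finite product is $\chi(x)\prod_\xi\frac{\Gamma(k+x-\xi y)}{\Gamma(k+x)}$, and by \eqref{eq:gamma} the infinite product is $\prod_\xi\frac{\Gamma(k+1+x)}{\Gamma(k+1+x+\xi y)}$. The quotients $\Gamma(k+1+x)/\Gamma(k+x)$ contribute $(k+x)^3$. Hence $T(x;y)=y^2\chi(x)F_+(x)$ with $F_+=\sum_{k\ge1}\tau_k$, and $F_+$ is analytic because $\chi$ has no zeros for $|x|<|y|$.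

\emph{Step 2: the negative half.} By the reflection formula $\Gamma(u)\Gamma(1-u)=\pi/\sin\pi u$,
\[
\frac{\Gamma(x-k-\xi y)}{\Gamma(x-k+1+\xi y)}=\frac{\sin\pi(k-x-\xi y)}{\sin\pi(x-k-\xi y)}\cdot\frac{\Gamma(k-x-\xi y)}{\Gamma(k-x+1+\xi y)},
\]
and the quotient of sines is $-\sin\pi(x+\xi y)/\sin\pi(x-\xi y)$. The three minus signs and the one from $x-k=-(k-x)$ cancel, so $\tau_{-k}(x)=\theta(x)\tau_k(-x)$ with $\theta(x)=\prod_\xi\frac{\sin\pi(x+\xi y)}{\sin\pi(x-\xi y)}$. Here $\theta(0)=-1$ and, by logarithmic differentiation, $\theta'(0)=-2\pi\sum_\xi\cot\pi\xi y$. Thus $F:=\sum_{n\in\mathbb Z}\tau_n$ satisfies $F(x)=F_+(x)+\tau_0(x)+\theta(x)F_+(-x)$, and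
\begin{equation}\label{eq:Fplus}
F_+'(0)=\tfrac12\bigl(F'(0)-\tau_0'(0)\bigr)+\pi\sum_\xi\cot(\pi\xi y)\,F_+(0).
\end{equation}

\emph{Step 3: summation.} For $x\ne0$ use \eqref{eq:dougall} with $a=2x$, with the three numbers $x-\xi y$ as $b_1,b_2,b_3$, and with $b_4=x+\frac12$. The last choice makes $1+a-b_4=b_4$, so the fourth factor is $1$ and the $n$-th term is $\tau_n(x)/\tau_0(x)$. Further $1+2a-\sum b_i=\frac12$; the pairs among $b_1,b_2,b_3$ give $\Gamma(1-\xi y)$, since two of the roots add up to minus the third; and the pairs with $b_4$ give $\Gamma(\frac12+\xi y)$. So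
\[
F(x)=\tau_0(x)\frac{\Gamma(\frac12)\Gamma(\frac12-x)\Gamma(\frac12+x)\prod_\xi\Gamma(1-x+\xi y)\Gamma(1+x+\xi y)}{\Gamma(1+2x)\Gamma(1-2x)\prod_\xi\Gamma(1-\xi y)\Gamma(\frac12+\xi y)} .
\]
Insert $\tau_0$ and use $\Gamma(\frac12-x)\Gamma(\frac12+x)=\pi/\cos\pi x$ and $\Gamma(1+2x)\Gamma(1-2x)=2\pi x/\sin2\pi x$:
\[
F(x)=\frac{\sqrt\pi\,\sin\pi x}{\prod_\xi\Gamma(1-\xi y)\Gamma(\frac12+\xi y)}\prod_\xi\frac\pi{\sin\pi(x-\xi y)} .
\]
Both sides are analytic at $x=0$. Since $\prod_\xi\frac\pi{\sin\pi\xi y}=y^{-3}\prod_\xi\Gamma(1+\xi y)\Gamma(1-\xi y)$ and $\chi(0)=\Pi_-(y)$, we get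
\[
-y^3\chi(0)F'(0)=\Pi_-(y)\,\pi^{3/2}\prod_\xi\frac{\Gamma(1+\xi y)}{\Gamma(\frac12+\xi y)}=\frac{D(2y)}{\Pi_+(y)},
\]
by \eqref{eq:det} and the two special cases of \eqref{eq:gamma}. Also $\tau_0'(0)=\prod_\xi\frac{\Gamma(-\xi y)}{\Gamma(1+\xi y)}=-y^{-3}\Pi_+(y)/\Pi_-(y)$, so $y^3\chi(0)\tau_0'(0)=-\Pi_+(y)$.

\emph{Step 4: assembly.} We have $\chi'(0)/\chi(0)=\sum_\xi(\psi(1)-\psi(1-\xi y))$. From $\psi(1-u)-\psi(u)=\pi\cot\pi u$ and $\psi(u)=\psi(1+u)-1/u$, together with $\sum_\xi\xi^{-1}=0$, it follows that $\chi'(0)/\chi(0)+\pi\sum_\xi\cot\pi\xi y=\Lambda(y)$. By Step~1 and \eqref{eq:Fplus},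
\[
\partial_xT(0;y)=T(y)\Lambda(y)+\tfrac12y^2\chi(0)\bigl(F'(0)-\tau_0'(0)\bigr).
\]
Therefore $V_2=\Pi_+-2yT\Lambda+D(2y)/\Pi_+-\Pi_+=D(2y)/\Pi_+-2yT\Lambda$. Multiply by $\Pi_+$ and use \eqref{eq:Lambda}.
\end{proof}

\begin{proposition}\label{prop:col2}
$U(2y)=U_4(y)$ and $V(2y)=V_2(y)$.
\end{proposition}

\begin{proof}
Subtracting Lemma~\ref{lem:dougall} from \eqref{eq:det2},
\begin{equation}\label{eq:diff}
\Pi_+(y)\bigl(V(2y)-V_2(y)\bigr)=-2T(y)\bigl(U(2y)-U_4(y)\bigr).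
\end{equation}
Let $y=-K$. Then $\Pi_+(y)=0$, while $D(-2K)\ne0$ because no $A_k$ is singular at $z=-2K$ (Example~\ref{ex:minus}). By \eqref{eq:det2}, $T(-K)\ne0$, and \eqref{eq:diff} gives $U(-2K)=U_4(-K)$. Apply Lemma~\ref{lem:interp} with $\epsilon=1$ and $B=1$ to $\Phi(y)=(U(2y)-U_4(y))/y$, using \eqref{eq:growth} and Lemma~\ref{lem:bounds}. Since $\Phi(0)=2\zeta_{\mathrm{sh}}(1)=0$, we get $\Phi=0$. Then \eqref{eq:diff} gives $V(2y)=V_2(y)$.
\end{proof}

The normalization $\zeta_{\mathrm{sh}}(1)=0$ is needed at this point and not only for convenience: the pair $U+cz\,P$, $V+cz\,S$ satisfies \eqref{eq:det} for every constant $c$, and the value $\Phi(0)$ is what fixes $c$. The meromorphic formulas in Theorem~\ref{thm:gf} are \eqref{eq:Lambda} and Lemma~\ref{lem:dougall} divided by $\Pi_+$.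

\section{The identity $U_1=U_4$}\label{sec:5F4}

What remains is a relation among multiple zeta values alone, and the same interpolation applies. At $y=-K$ the series $U_1$ terminates, and the finite sum is evaluated by the \emph{terminating very-well-poised ${}_5F_4$ sum}: for an integer $N\ge0$,
\begin{equation}\label{eq:5F4}
\sum_{n=0}^N\frac{(a)_n(1+\frac a2)_n(c_1)_n(c_2)_n(-N)_n}{n!\,(\frac a2)_n(1+a-c_1)_n(1+a-c_2)_n(1+a+N)_n}=\frac{(1+a)_N(1+a-c_1-c_2)_N}{(1+a-c_1)_N(1+a-c_2)_N},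
\end{equation}
where $(u)_n=u(u+1)\cdots(u+n-1)$.

\begin{proposition}\label{prop:U}
$U_1=U_4$.
\end{proposition}

\begin{proof}
Fix $K\ge1$ and let $Q=\prod_{j\ne K}(1-K^3/j^3)$. The product $\prod_{j\ne k}(1-K^3/j^3)$ vanishes unless $k=K$. So \eqref{eq:U4} gives $U_4(-K)=-3Q$, and \eqref{eq:U1} gives
\[
U_1(-K)=6Q-6K\Sigma,\qquad\Sigma=\sum_{k=1}^K\frac1k\prod_{j<k}\Bigl(1-\frac{K^3}{j^3}\Bigr)\prod_{j>k}\Bigl(1+\frac{K^3}{j^3}\Bigr).
\]
We must show that $K\Sigma=\frac32Q$. For $K=1$ this is the telescoping product $\prod_{j\ge2}\frac{j^3-1}{j^3+1}=\prod_{j\ge2}\frac{j-1}{j+1}\cdot\frac{j^2+j+1}{j^2-j+1}=\frac23$.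

In general, with $k=n+1$ and $j^3\pm K^3=\prod_\xi(j\pm\xi K)$,
\[
\Sigma=\Pi_+(K)\sum_{k=1}^K\frac{k^2R_{k-1}}{k^3+K^3}=\frac{\Pi_+(K)}{1+K^3}\sum_{n=0}^{K-1}(n+1)^2\prod_\xi\frac{(1-\xi K)_n}{(2+\xi K)_n}.
\]
Since $(n+1)^2=\frac{(2)_n(2)_n}{n!\,(1)_n}$, the sum is the left side of \eqref{eq:5F4} with $a=2$, $N=K-1$, $c_1=1-\omega K$, $c_2=1-\bar\omega K$. Here $(1+a)_N=(K+1)!/2$ and $(1+a-c_1-c_2)_N=(1-K)_{K-1}=(-1)^{K-1}(K-1)!$. Now use $\Pi_+(K)/(1+K^3)=\prod_\xi\Gamma(2+\xi K)^{-1}$, $\ \Gamma(2+K)=(K+1)!$, and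
\[
\Gamma(2+\omega K)\,(2+\omega K)_{K-1}=\Gamma(1+K+\omega K)=\Gamma(1-\bar\omega K),
\]
which holds because $1+\omega=-\bar\omega$, together with its complex conjugate. The result is
\[
K\Sigma=\frac{(-1)^{K-1}K!}{2\,\Gamma(1-\omega K)\Gamma(1-\bar\omega K)} .
\]
To express $Q$ in the same terms, compute $\Pi_+'(-K)$ in two ways. The infinite product gives $\frac3KQ$. The form $\prod_\xi\Gamma(1+\xi y)^{-1}$, with $1/\Gamma(s)=(-1)^mm!\,(s+m)+O((s+m)^2)$ at $s=-m=1-K$, gives $(-1)^{K-1}(K-1)!/\bigl(\Gamma(1-\omega K)\Gamma(1-\bar\omega K)\bigr)$. Hence $K\Sigma=\frac32Q$ and $U_1(-K)=6Q-9Q=U_4(-K)$.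

Apply Lemma~\ref{lem:interp} with $\epsilon=1$ and $B=1$ to $\Phi(y)=(U_1(y)-U_4(y))/y$. The growth conditions hold by Lemma~\ref{lem:bounds}, and $\Phi(0)=0$ because both series \eqref{eq:U1} and \eqref{eq:U4} begin with $y^4$. So $\Phi=0$.
\end{proof}

Propositions~\ref{prop:col1}, \ref{prop:col2} and~\ref{prop:U} prove Theorem~\ref{thm:gf}, and with it Theorems~\ref{thm:main} and~\ref{thm:more}.

\begin{thebibliography}{1}
\bibitem{XZ} Ce Xu and Jianqiang Zhao, \emph{On Some Unramified Families of Motivic Euler Sums}, arXiv:2309.06925 (2023).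
\end{thebibliography}
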